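# Quasi-identities of finite biatomic lattices: why no finite set suffices

## 1. Two variables are not enough

We look at lattices in the signature $\langle\vee,\wedge\rangle$, and at laws of the following shape. A **quasi-identity** is a sentence "for all values of the variables, if these finitely many equations hold, then this equation holds". We write $u\le v$ for the equation $u\vee v=v$, so inequalities may be used as premises and as conclusions. For a class $\mathcal X$ of lattices, the quasivariety $\mathbf Q(\mathcal X)$ **generated by** $\mathcal X$ is the class of all lattices that satisfy every quasi-identity true in all members of $\mathcal X$. A quasi-identity that holds in some lattices holds in their product (test it coordinate by coordinate) and in their sublattices, so quasivarieties are closed under products and sublattices. A quasivariety is **finitely based** if it is the class of all models of a finite set of quasi-identities.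

Here are the lattices that interest us.

**Definition.** A lattice $L$ is *atomic* if every element of $L\setminus\{0\}$ lies above some atom, and *atomistic* if every element is a join of atoms. It is *biatomic* if it is atomic and, whenever $p$ is an atom, $a,b$ are nonzero and $p\le a\vee b$, there are atoms $x\le a$ and $y\le b$ with $p\le x\vee y$. It is *join-semidistributive* if $x\vee y=x\vee z$ implies $x\vee y=x\vee(y\wedge z)$.

For example, the lattice of all subsets of a finite set has all these properties. If $\{e\}\subseteq a\cup b$ with $a,b\neq\varnothing$ and, say, $e\in a$, take $x=\{e\}$ and for $y$ any singleton inside $b$; and distributivity gives $x\vee(y\wedge z)=(x\vee y)\wedge(x\vee z)$. The three-element chain is atomic but not atomistic. The lattice with $0$, $1$ and three atoms $u,v,w$ is not join-semidistributive: $u\vee v=u\vee w=1$, but $u\vee(v\wedge w)=u$.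

Let $\mathcal{BI}$ be the class of atomistic, biatomic, join-semidistributive lattices, $\mathcal{BI}_{\rm f}$ the class of its finite members, and $\mathbf{SD}_\vee$ the class of all join-semidistributive lattices. The definition of $\mathbf{SD}_\vee$ is itself a quasi-identity, so $\mathbf{SD}_\vee$ is a quasivariety and $\mathbf Q(\mathcal{BI}_{\rm f})\subseteq\mathbf{SD}_\vee$. It is known that the inclusion is proper (we shall see why), and that the finite members of $\mathbf Q(\mathcal{BI}_{\rm f})$ are exactly the lattices embeddable into some member of $\mathcal{BI}_{\rm f}$. The question, from the paper of Friedrich Wehrung and Kira Adaricheva, "Embedding finite lattices into finite biatomic lattices", arXiv:math/0501364 (2005), is this: can one write down finitely many quasi-identities from which all quasi-identities of finite atomistic biatomic join-semidistributive lattices follow?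

A finite set of laws uses a bounded number of variables, so we measure laws by their number of variables. Call a lattice *$k$-generated* if it is generated by at most $k$ elements ($k\ge1$). A universal sentence with at most $k$ variables holds in $L$ if and only if it holds in all $k$-generated sublattices of $L$, because an assignment of the variables takes its values, and the values of all terms, in such a sublattice. So it is enough to find, for each $k$, a lattice outside $\mathbf Q(\mathcal{BI}_{\rm f})$ all of whose $k$-generated sublattices are inside. For $k=2$ this is easy, even if we insist on a finite atomistic join-semidistributive lattice. Two lemmas will be used all along.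

**Lemma 1 (anti-exchange).** Let $M$ be a join-semidistributive lattice with $0$, let $c\in M$, and let $u\ne v$ be atoms with $u\not\le c$. Then $c\vee u\ne c\vee v$.

*Proof.* If $c\vee u=c\vee v$, then $c\vee u=c\vee(u\wedge v)=c\vee 0=c$, so $u\le c$. This is excluded. $\square$

**Lemma 2 (extreme points).** Let $\varphi$ be a closure operator on a finite set $E$. For closed $W$ put $\mathrm{ex}(W)=\{w\in W: W\setminus\{w\}\text{ is closed}\}$. If $\varphi(\mathrm{ex}(W))=W$ for every closed $W$, then the lattice of closed sets is join-semidistributive.

*Proof.* Meet is intersection and $X\vee Y=\varphi(X\cup Y)$. Let $X\vee Y=X\vee Z=W$. If some $w\in\mathrm{ex}(W)$ were not in $X\cup Y$, the closed set $W\setminus\{w\}$ would contain $X\cup Y$, hence also $X\vee Y=W$, which is absurd. So $\mathrm{ex}(W)\subseteq X\cup Y$, and likewise $\mathrm{ex}(W)\subseteq X\cup Z$. Hence $\mathrm{ex}(W)\subseteq X\cup(Y\cap Z)$, and applying $\varphi$ gives $W\subseteq X\vee(Y\cap Z)\subseteq W$. $\square$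

**Proposition 3 (the case $k=2$).** There is a finite atomistic join-semidistributive lattice $L_2$ that is not in $\mathbf Q(\mathcal{BI}_{\rm f})$, although all its $2$-generated sublattices are.

**Step 1. A five-point lattice.** Let $E_2=\{b,a_0,a_1,x_0,x_1\}$. Call $S\subseteq E_2$ closed if it obeys the three rules
$$b,a_0,x_1\in S\Rightarrow x_0\in S;\qquad b,a_1,x_0\in S\Rightarrow x_1\in S;\qquad b,a_0,a_1\in S\Rightarrow x_0,x_1\in S.$$
Closed sets are stable under intersection and $E_2$ is closed, so they form a lattice $L_2$. All premises contain $b$ and some $a_i$, so every set without $b$, or without $a_0$ and $a_1$, is closed. In particular $\varnothing$ and the singletons are closed, and $L_2$ is atomistic.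

The lattice is not biatomic: $\{x_0\}\le\{a_0\}\vee\{b,x_1\}$, but $\{a_0,b\}$ and $\{a_0,x_1\}$ are closed and omit $x_0$. This alone does not put $L_2$ outside $\mathbf Q(\mathcal{BI}_{\rm f})$: the defining properties may be lost in a sublattice, as the non-atomistic chain $\varnothing<\{1\}<\{1,2\}$ inside the subsets of $\{1,2\}$ shows. We need a quasi-identity.

**Step 2. $L_2$ is join-semidistributive.** We check Lemma 2 for a closed set $W$. If $b\notin W$ or $W$ contains no $a_i$, the same is true of each $W\setminus\{w\}$, so $\mathrm{ex}(W)=W$. Suppose $b\in W$ and $a_0$ is the only $a$-point of $W$ (the case of $a_1$ is the same after exchanging the indices). Only the first rule can apply to subsets of $W$, so only $x_0$ can fail to be extreme, and only when $x_1\in W$; then $b,a_0,x_1$ are extreme and $x_0\in\varphi(\{b,a_0,x_1\})$. Finally, if $b,a_0,a_1\in W$, then $W=E_2$; the points $b,a_0,a_1$ are never conclusions of rules, so they are extreme, and they generate $E_2$.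

**Step 3. A law of $\mathcal{BI}_{\rm f}$.** Put $B=p_0\wedge p_1$ and $A=a_0\vee a_1$, and let $\theta_2$ be the quasi-identity
$$\Big[\,p_0\le a_0\vee p_1,\quad p_1\le a_1\vee p_0,\quad p_i\wedge A\le B,\quad p_i\wedge(a_i\vee B)\le B\quad(i=0,1)\Big]\ \Longrightarrow\ p_0\le B. \tag{1}$$
We show that every $M\in\mathcal{BI}_{\rm f}$ satisfies (1). Let the premises hold. Say that an atom $q$ is *bad at $i$* if $q\le p_i$ and $q\not\le B$, and suppose $p_0\not\le B$. Since $p_0$ is a join of atoms, some atom $q_0$ is bad at $0$.

If $q$ is bad at $i$, there is an atom $q'$, bad at $1-i$, with $q\le a_i\vee q'$. To see this, note that $q\le a_i\vee p_{1-i}$. If $a_i=0$, take $q'=q$. If $p_{1-i}=0$, then $q\le p_i\wedge a_i\le p_i\wedge(a_i\vee B)\le B$, which is impossible. Otherwise biatomicity gives atoms $s\le a_i$ and $q'\le p_{1-i}$ with $q\le s\vee q'\le a_i\vee q'$; and $q'\le B$ would give $q\le p_i\wedge(a_i\vee B)\le B$, which is impossible.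

So we get atoms $q_0,q_1,q_2,\dots$, bad at $0,1,0,1,\dots$, with $A\vee q_k\le A\vee q_{k+1}$. As $M$ is finite, $q_k=q_l$ for some even $k<l$. Then $A\vee q_k\le A\vee q_{k+1}\le\dots\le A\vee q_l=A\vee q_k$, so all these elements are equal. No bad atom is below $A$, by $p_i\wedge A\le B$. Lemma 1 with $c=A$ gives $q_k=q_{k+1}$, and this atom is below $p_0\wedge p_1=B$, a contradiction.

**Step 4. $L_2$ violates the law.** Put $p_i=\{b,x_i\}$, and give the variable $a_i$ the value $\{a_i\}$. Then $a_0\vee p_1=\varphi(\{a_0,b,x_1\})\supseteq\{b,x_0\}=p_0$, and symmetrically $p_1\le a_1\vee p_0$. Further $B=\{b\}$; $A=\{a_0,a_1\}$ (closed, as $b$ is missing), so $p_i\wedge A=\varnothing$; and $a_i\vee B=\{a_i,b\}$, so $p_i\wedge(a_i\vee B)=\{b\}=B$. But $p_0\not\le B$. Hence $L_2\notin\mathbf Q(\mathcal{BI}_{\rm f})$.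

**Step 5. The small sublattices.** Two elements $S,T$ of any lattice generate $\{S\wedge T,S,T,S\vee T\}$. This is a chain with at most two elements if $S,T$ are comparable, and isomorphic to the square of the two-element lattice otherwise. The two-element lattice is in $\mathcal{BI}_{\rm f}$ (it is the lattice of subsets of a point), so all these sublattices are in $\mathbf Q(\mathcal{BI}_{\rm f})$. $\square$

Thus $\mathbf Q(\mathcal{BI}_{\rm f})\ne\mathbf{SD}_\vee$, and no set of universal sentences in two variables axiomatizes $\mathbf Q(\mathcal{BI}_{\rm f})$.

What changes for larger $k$? First, $L_2$ itself is no longer useful: the four elements $\{b,x_0\},\{b,x_1\},\{a_0\},\{a_1\}$ generate a sublattice in which $\theta_2$ fails, so $L_2$ has a $4$-generated sublattice outside $\mathbf Q(\mathcal{BI}_{\rm f})$. The natural reaction is to lengthen the cycle $x_0,x_1$, so that a violation needs more elements. Second, Step 5 breaks down: larger generated sublattices have no such simple form, and we need an actual method to embed them into products of members of $\mathcal{BI}_{\rm f}$. This second point is where the work lies.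

## 2. The general laws and the two theorems

For $n\ge2$ let $\theta_n$ be the following quasi-identity in the variables $p_i,a_i$ ($i\in\mathbb Z_n$), where $B:=\bigwedge_ip_i$ and $A:=\bigvee_ia_i$:
$$\theta_n:\quad \Big[\,p_i\le a_i\vee p_{i+1},\quad p_i\wedge A\le B,\quad p_i\wedge(a_i\vee B)\le B\quad (i\in\mathbb Z_n)\Big]\ \Longrightarrow\ p_0\le B . \tag{2}$$
For a finite set $\Omega\ne\varnothing$ let $T_\Omega=(2^\Omega\setminus\{\varnothing\},\cup)$, and let $\mathrm{Sub}(T_\Omega)$ be the lattice of all subsets of $T_\Omega$ closed under $\cup$, including $\varnothing$. For $\Omega=\{1,2\}$ the set $T_\Omega$ has the three elements $\{1\},\{2\},\{1,2\}$, and of its eight subsets all but $\{\{1\},\{2\}\}$ are closed under union, so $\mathrm{Sub}(T_\Omega)$ has seven elements. Let $\mathcal S$ be the class of all lattices $\mathrm{Sub}(T_\Omega)$.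

**Theorem A.** $\mathbf Q(\mathcal{BI}_{\rm f})$ is not finitely based. More precisely, for every $k$ there is a finite atomistic join-semidistributive lattice that is not in $\mathbf Q(\mathcal{BI}_{\rm f})$, although all its $k$-generated sublattices are.

**Theorem B.**

1. Let $\mathcal Q$ be any quasivariety of lattices with $\mathcal S\subseteq\mathcal Q$ that satisfies $\theta_n$ for infinitely many $n$ (for example $\mathbf Q(\mathcal{BI}_{\rm f})$ or $\mathbf Q(\mathcal S)$). Then $\mathcal Q$ is not axiomatizable by any set of universal sentences with a bounded number of variables, and it is not finitely axiomatizable in first-order logic.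
2. $\theta_m$ implies $\theta_n$ for $2\le n\le m$. The quasivarieties $\mathbf{SD}_\vee\cap\mathrm{Mod}(\theta_n)$, $n\ge2$, form a strictly decreasing chain, and all of them contain $\mathbf Q(\mathcal{BI}_{\rm f})$.
3. There are $2^{\aleph_0}$ quasivarieties between $\mathbf Q(\mathcal{BI}_{\rm f})$ and $\mathbf{SD}_\vee$.

The law is the easy half, and its proof is the one we saw for $n=2$.

**Proposition 4.** Every $M\in\mathcal{BI}_{\rm f}$ satisfies $\theta_n$ for all $n\ge2$. Hence so does every member of $\mathbf Q(\mathcal{BI}_{\rm f})$.

*Proof.* Let the premises hold in $M$, and suppose $p_0\not\le B$. Indices of $p$ and $a$ are read modulo $n$.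

**Step 1. Chase atoms around the cycle.** We construct atoms $q_0,q_1,q_2,\dots$ with
$$q_k\le p_k,\qquad q_k\not\le B,\qquad q_k\le a_k\vee q_{k+1}. \tag{3}$$
As $M$ is atomistic, there is an atom $q_0\le p_0$ with $q_0\not\le B$. Given $q_k$, we have $q_k\le p_k\le a_k\vee p_{k+1}$. If $a_k=0$, then $q_k\le p_{k+1}$ and we put $q_{k+1}=q_k$. The case $p_{k+1}=0$ cannot occur, since it gives $q_k\le p_k\wedge a_k\le p_k\wedge(a_k\vee B)\le B$. Otherwise biatomicity gives atoms $s\le a_k$ and $q_{k+1}\le p_{k+1}$ with $q_k\le s\vee q_{k+1}\le a_k\vee q_{k+1}$. If $q_{k+1}\le B$, then $q_k\le p_k\wedge(a_k\vee B)\le B$, a contradiction; so $q_{k+1}\not\le B$.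

**Step 2. Finiteness closes the chase, and anti-exchange collapses it.** Among $q_0,q_n,q_{2n},\dots$ two coincide, so there are $k<l$ with $k\equiv l\pmod n$ and $q_k=q_l$. By (3), $A\vee q_k\le A\vee q_{k+1}\le\dots\le A\vee q_l=A\vee q_k$, so these elements are all equal. No $q_i$ is below $A$, because $p_i\wedge A\le B$ and $q_i\not\le B$. By Lemma 1 with $c=A$, $q_k=q_{k+1}=\dots=q_l$. Since $l-k\ge n$, this one atom lies below every $p_i$, hence below $B$, a contradiction. The last sentence of the proposition holds because $\theta_n$ is a quasi-identity. $\square$

## 3. The lattices $L_n$: a cycle of length $n$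

To violate $\theta_n$ we imitate $L_2$. We want points $x_i$ with $x_i$ in the closure of $\{a_i,b,x_{i+1}\}$ for all $i\in\mathbb Z_n$. It is instructive to see that these rules alone are wrong. With them only, $c=\{b\}\cup\{a_i:i\in\mathbb Z_n\}$ is closed, and both $c\vee\{x_0\}$ and $c\vee\{x_1\}$ are the whole set, since from one $x_i$ we run around the cycle. But $c\vee(\{x_0\}\cap\{x_1\})=c$, so the lattice is not join-semidistributive. The cure is a further rule which lets $b$ and two $a$-points produce all $x_j$; the second benefit of this rule will appear in Section 6.

**Definition.** Let $n\ge2$ and $E_n=\{b\}\cup\{a_i:i\in\mathbb Z_n\}\cup\{x_i:i\in\mathbb Z_n\}$, with $2n+1$ distinct points. A set $S\subseteq E_n$ is *closed* if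

- (i) $b,a_i,x_{i+1}\in S\Rightarrow x_i\in S$, for each $i\in\mathbb Z_n$;
- (ii) if $b\in S$ and $S$ contains at least two of the points $a_i$, then $S$ contains all $x_j$.

Closed sets are stable under intersection and $E_n$ is closed, so they form a lattice $L_n$ with meet $\cap$ and join $S\vee T=\varphi(S\cup T)$, where $\varphi$ is the closure operator. For $n=2$ this is the lattice of Section 1.

**Closures in $L_n$.** The closure of any $S\subseteq E_n$ is as follows.

- (4a) If $b\notin S$, or $S$ contains no $a_i$, then $\varphi(S)=S$: the premises of (i) and (ii) all need $b$ and an $a$-point.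
- (4b) If $b\in S$ and $a_l$ is the only $a$-point of $S$, then $\varphi(S)=S\cup\{x_l\}$ when $x_{l+1}\in S$, and $\varphi(S)=S$ otherwise: only rule (i) with $i=l$ can apply, and after adding $x_l$ it is satisfied.
- (4c) If $b\in S$ and $S$ has at least two $a$-points, then $\varphi(S)=S\cup\{x_j:j\in\mathbb Z_n\}$.
- (4d) In all cases only $x$-points are added. So for closed $S,T$, the point $b$, or a point $a_l$, belongs to $S\vee T$ if and only if it belongs to $S\cup T$.

By (4a), $\varnothing$ and all singletons are closed, so $L_n$ is atomistic.

**Proposition 5.** $L_n$ is join-semidistributive, and $\theta_n$ fails in $L_n$. In particular $L_n\notin\mathbf Q(\mathcal{BI}_{\rm f})$.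

*Proof.* **Step 1. Extreme points generate.** We verify the hypothesis of Lemma 2 for a closed set $W$. Points $b,a_i\in W$ are extreme, because they are never conclusions of (i) or (ii).

- If $b\notin W$ or $W$ has no $a$-point, this remains true after deleting a point, so $\mathrm{ex}(W)=W$ by (4a).
- If $b\in W$ and $a_l$ is the only $a$-point of $W$, then by (4b) the only possibly non-extreme point is $x_l$, and only when $x_{l+1}\in W$. In that case $x_{l+1}\ne x_l$ is extreme (here $n\ge2$), and $x_l\in\varphi(\{b,a_l,x_{l+1}\})$. So $\varphi(\mathrm{ex}(W))=W$.
- If $b\in W$ and $W$ has at least two $a$-points, these points are extreme and generate all $x_j$, by (4c).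

**Step 2. The violation.** Put $p_i=\{b,x_i\}$, closed by (4a), and interpret the variable $a_i$ as $\{a_i\}$. Then $a_i\vee p_{i+1}=\varphi(\{a_i,b,x_{i+1}\})$ contains $b$ and $x_i$, so $p_i\le a_i\vee p_{i+1}$. As $n\ge2$, $B=\{b\}$. The set $\{a_j:j\in\mathbb Z_n\}$ is closed since it omits $b$, so it is $A$, and $p_i\wedge A=\varnothing\le B$. Next, $a_i\vee B=\{a_i,b\}$ by (4b), as $x_{i+1}$ is absent, so $p_i\wedge(a_i\vee B)=\{b\}=B$. All premises hold, but $p_0=\{b,x_0\}\not\le B$. The last assertion follows from Proposition 4. $\square$

## 4. Lattices of subsemilattices are biatomic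

We now need a supply of members of $\mathcal{BI}_{\rm f}$ into which we can embed things. The lattices $\mathrm{Sub}(T_\Omega)$ provide it.

**Proposition 6.** $\mathcal S\subseteq\mathcal{BI}_{\rm f}$.

*Proof.* Let $T=T_\Omega$. In $\mathrm{Sub}(T)$ meet is intersection, and
$$X\vee Y=X\cup Y\cup\{x\cup y:x\in X,\ y\in Y\}, \tag{5}$$
since the right-hand side is closed under $\cup$ and every closed set containing $X\cup Y$ contains it. Singletons are closed because $x\cup x=x$; they are the atoms, and the lattice is finite and atomistic, hence atomic.

**Biatomic.** Let $w\in X\vee Y$ with $X,Y\ne\varnothing$. If $w=x\cup y$ as in (5), use $\{x\}$ and $\{y\}$. If $w\in X$, use $\{w\}$ and any $\{y\}$ with $y\in Y$. The case $w\in Y$ is symmetric.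

**Join-semidistributive.** Let $X\vee Y=X\vee Z=W$ and $V=X\vee(Y\cap Z)$. Suppose $W\setminus V\neq\varnothing$ and choose $w\in W\setminus V$ minimal under $\subseteq$. Then $w\notin X$, as $X\subseteq V$. By (5), either $w\in Y$ or $w=x\cup y$ with $x\in X$, $y\in Y$. In the latter case, if $y\ne w$, then $y\subsetneq w$ and $y\in W$, so $y\in V$ by minimality, and $w=x\cup y\in V$, a contradiction; so $y=w$. Hence $w\in Y$ in either case. In the same way $w\in Z$. So $w\in Y\cap Z\subseteq V$, a contradiction. Hence $W=V$. $\square$

## 5. Embedding closure systems whose rules have no cycle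

Sublattices of $L_n$ will be presented, like $L_n$, by rules $(C,y)$: "if all points of $C$ are in $S$, so is $y$". How could one embed the lattice $K$ of closed sets into some $\mathrm{Sub}(T_\Omega)$? The first thing to try is to choose for each point $e$ one set $t_e\subseteq\Omega$ and to send $S$ to the set of all unions of sets $t_e$, $e\in S$. To respect a rule $(C,y)$ we want $t_y=\bigcup_{c\in C}t_c$. The obvious choice, in which points that are not conclusions get their own singletons and a conclusion gets the union, breaks down as soon as a point has two rules. With rules $(\{c,d\},y)$ and $(\{c',d'\},y)$ and $t_e=\{e\}$ for $e\neq y$, the set $t_y$ would have to be both $\{c,d\}$ and $\{c',d'\}$; and if we take $t_y=\{c,d,c',d'\}$, then neither rule is respected.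

So we need sets for which *all* rules for $y$ write the same set as a union, while nothing else does so. *Choice functions* do it. In the example, let $\Omega=\{c,d\}\times\{c',d'\}$, $t_y=\Omega$, and let $t_e$ be the set of pairs in which $e$ occurs. Then $t_c\cup t_d=\Omega=t_{c'}\cup t_{d'}$. And if $F\subseteq\{c,d,c',d'\}$ contains neither $\{c,d\}$ nor $\{c',d'\}$, choose $u\in\{c,d\}\setminus F$ and $u'\in\{c',d'\}\setminus F$: the pair $(u,u')$ is missed by $\bigcup_{e\in F}t_e$. If $c$ is itself the conclusion of a rule, we subdivide $t_c$ in the same manner with new coordinates, and so on. A point that is reached twice gets new coordinates each time, so the right index set is a tree, and it is finite precisely if we never run in a circle. In $L_n$ the points $x_0,x_1,\dots$ do run in a circle.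

**Lemma 7.** Let $E$ be a finite set and $\Sigma$ a finite set of pairs $(C,y)$ with $\varnothing\ne C\subseteq E$, $y\in E\setminus C$. Suppose the digraph with edges $y\to c$ (for $(C,y)\in\Sigma$, $c\in C$) has no directed cycle. Let $K$ be the lattice of all $\Sigma$-closed sets, that is, of all $S\subseteq E$ such that $C\subseteq S\Rightarrow y\in S$ for $(C,y)\in\Sigma$. Then $K$ embeds into a finite product of members of $\mathcal S$.

*Proof.* If $E=\varnothing$, then $K$ has one element and embeds into any member of $\mathcal S$. Let $E\ne\varnothing$, and let $\varphi$ be the closure operator.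

**Step 1. A fact on closures, to be used for joins.** If $y\in\varphi(S)\setminus S$, then some $(C,y)\in\Sigma$ has $C\subseteq\varphi(S)$. Suppose not, and let $(C,z)\in\Sigma$ with $C\subseteq\varphi(S)\setminus\{y\}$. Then $z\in\varphi(S)$, and $z\ne y$ by assumption. So $\varphi(S)\setminus\{y\}$ is a closed set containing $S$, which contradicts the definition of $\varphi(S)$.

**Step 2. Reduction to one point.** It suffices to find, for each $y_0\in E$, a nonempty finite set $\Omega$, a homomorphism $f:K\to\mathrm{Sub}(T_\Omega)$ and an element $\xi\in T_\Omega$ with $\xi\in f(S)\iff y_0\in S$. The product of these homomorphisms over all $y_0\in E$ is then a homomorphism that separates distinct closed sets. Fix $y_0$.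

**Step 3. The tree and the sets $R_v$.** Form a rooted labelled tree. The root has label $y_0$. A node $v$ with label $y$ has, for each $(C,y)\in\Sigma$ and $c\in C$, a child $(v,C,c)$ with label $c$. The labels along a branch form a directed path in an acyclic digraph, so they are distinct, branches have bounded length, and the tree is finite. Let $\Omega$ be the set of all functions $\omega$ that assign to every pair $(v,C)$, with $v$ a node and $(C,\mathrm{label}(v))\in\Sigma$, an element $\omega_{v,C}\in C$. It is nonempty and finite. Put
$$R_{\rm root}=\Omega,\qquad R_{(v,C,c)}=\{\omega\in R_v:\omega_{v,C}=c\}.$$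
The constraints along a branch concern different coordinates, so each $R_v\ne\varnothing$. Since $\omega_{v,C}$ must be some $c\in C$,
$$R_v=\bigcup_{c\in C}R_{(v,C,c)}\qquad\text{whenever }(C,\mathrm{label}(v))\in\Sigma. \tag{6}$$
For $S\in K$ let $f(S)$ be the set of all unions of nonempty families of sets $R_v$ with $\mathrm{label}(v)\in S$. Then $f(S)\in\mathrm{Sub}(T_\Omega)$, and $f$ is monotone.

A small example to keep in mind: let $\Sigma$ consist of $(\{y,c\},y_0)$ and $(\{d,e\},y)$. The root has children labelled $y$ and $c$, and the child labelled $y$ has children labelled $d$ and $e$. Identify $\Omega$ with $\{y,c\}\times\{d,e\}$. Naming each $R_v$ by the label of $v$, we get $R_{y_0}=\Omega$, $R_c=\{(c,d),(c,e)\}$, $R_y=\{(y,d),(y,e)\}$, $R_d=\{(y,d)\}$, $R_e=\{(y,e)\}$.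

**Step 4. $f$ preserves joins.** By monotonicity $f(S)\vee f(S')\subseteq f(S\vee S')$. For the other inclusion put $U=S\cup S'$, so $S\vee S'=\varphi(U)$. It is enough to show: *if $\mathrm{label}(v)\in\varphi(U)$, then $R_v$ is a union of sets $R_w$ with $\mathrm{label}(w)\in U$.* A nonempty union of such sets is in $f(S)\vee f(S')$, and every element of $f(S\vee S')$ is then one. We induct on the tree from the leaves upward. If $\mathrm{label}(v)\in U$, there is nothing to do. Otherwise Step 1 gives $(C,\mathrm{label}(v))\in\Sigma$ with $C\subseteq\varphi(U)$. The children $(v,C,c)$ have labels in $\varphi(U)$, so the induction hypothesis applies to them, and (6) gives the statement for $v$. (A leaf has no rules, so it falls under the first case.)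

**Step 5. A canonical way to write a union.** Meets are the delicate part: an element $t$ of $f(S)\cap f(S')$ is written as a union in two ways, once with labels in $S$ and once with labels in $S'$, and we need one expression with labels in $S\cap S'$. In the example, $R_d\cup R_e$ is also $R_y$; the expression with the largest pieces is the one to use. For $t\subseteq\Omega$, call a node $v$ with $R_v\subseteq t$ *topmost for $t$* if no proper ancestor $u$ of $v$ has $R_u\subseteq t$.

*Claim.* Let $S\in K$, let $W$ be a nonempty set of nodes with labels in $S$, and let $t=\bigcup_{w\in W}R_w$. Then every topmost node for $t$ has its label in $S$.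

To prove this, call a node $u$ *good* if $u\in W$ or, recursively from the leaves upward, if for some $(C,\mathrm{label}(u))\in\Sigma$ all children $(u,C,c)$, $c\in C$, are good. A good node $u$ satisfies $R_u\subseteq t$ and $\mathrm{label}(u)\in S$. This is clear if $u\in W$; otherwise, by induction, the children $(u,C,c)$ have $R_{(u,C,c)}\subseteq t$ and labels $c\in S$, so $R_u\subseteq t$ by (6), and $C\subseteq S$ gives $\mathrm{label}(u)\in S$ because $S$ is closed.

Now suppose that $R_v\subseteq t$, but neither $v$ nor any ancestor of $v$ is good. We choose an $\omega\in R_v$ that avoids $t$, as follows.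

- If $u$ is a proper ancestor of $v$ and the branch to $v$ continues through $(u,C,c)$, put $\omega_{u,C}=c$. The child $(u,C,c)$ is $v$ or an ancestor of $v$, so it is not good.
- For every other pair $(u,C)$ with $u$ not good, put $\omega_{u,C}=c$ for some $c\in C$ such that $(u,C,c)$ is not good. Such a $c$ exists, as otherwise $u$ would be good.
- The remaining coordinates are arbitrary.

By the first item, $\omega\in R_v$. The nodes $w$ with $\omega\in R_w$ are exactly those reached from the root by steps $u\mapsto(u,C,\omega_{u,C})$. The root is $v$ or an ancestor of $v$, so it is not good; and by the choice of $\omega$ each step leads from a node that is not good to a node that is not good. So none of these nodes is in $W$, and $\omega\notin t$. This contradicts $\omega\in R_v\subseteq t$.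

Hence, if $R_v\subseteq t$, then $v$ or some ancestor of $v$ is good; call it $u$, so that $R_u\subseteq t$. If $v$ is topmost, then $u=v$, so $v$ is good and $\mathrm{label}(v)\in S$. This proves the claim.

**Step 6. $f$ preserves meets.** By monotonicity $f(S\cap S')\subseteq f(S)\cap f(S')$. Let $t\in f(S)\cap f(S')$. If $R_w\subseteq t$, then among $w$ and its ancestors the one closest to the root whose set is contained in $t$ is a topmost node $v$ for $t$, and $R_w\subseteq R_v\subseteq t$. Since $t$ is a nonempty union of sets $R_w$, it is the union of the sets $R_v$ over all topmost nodes $v$ for $t$, and there is at least one such node. The notion of topmost node depends on $t$ only, so we may apply the claim to $t$ written with labels in $S$, and again to $t$ written with labels in $S'$: the topmost nodes have labels in $S\cap S'$. So $t\in f(S\cap S')$.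

**Step 7. Separation.** Take $\xi=\Omega=R_{\rm root}$. If $y_0\in S$, then $\Omega\in f(S)$. If $\Omega\in f(S)$, the root is topmost for $t=\Omega$, as it has no proper ancestors, so $y_0\in S$ by the claim. $\square$

## 6. Two indistinguishable $a$-points cut the cycle

The rules of $L_n$ contain the cycle $x_0\to x_1\to\dots\to x_0$, so Lemma 7 does not apply to $L_n$, as it must not. But a sublattice with few generators cannot tell all the $a_i$ apart. If it treats $a_i$ and $a_j$ as one point, rule (ii) says that $b$ and this one point already produce *every* $x_s$. Then rule (i) at $i$ and at $j$ is superfluous, and the cycle is cut at these two places.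

**Proposition 8.** If $2^k<n$, every $k$-generated sublattice of $L_n$ embeds into a finite product of members of $\mathcal S$. In particular it belongs to $\mathbf Q(\mathcal S)\subseteq\mathbf Q(\mathcal{BI}_{\rm f})$.

*Proof.* **Step 1. Find the two points.** Let $S_1,\dots,S_k$ generate the sublattice (repeat a generator if there are fewer than $k$). There are $2^k<n$ possible membership patterns of a point in $S_1,\dots,S_k$, so there are $i\ne j$ with $a_i\in S_t\iff a_j\in S_t$ for all $t$. Let
$$K_{ij}=\{S\in L_n: a_i\in S\iff a_j\in S\}.$$
It is closed under intersection, and under joins by (4d). So it is a sublattice of $L_n$ that contains the generators, hence the generated sublattice, and it suffices to embed $K_{ij}$.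

**Step 2. Present $K_{ij}$ by rules on one point less.** Let $E'=E_n\setminus\{a_j\}$ and let $\Sigma'$ consist of

- $(\{b,a_l,x_{l+1}\},x_l)$ for $l\ne i,j$;
- $(\{b,a_i\},x_s)$ for all $s\in\mathbb Z_n$;
- $(\{b,a_l,a_m\},x_s)$ for all $s\in\mathbb Z_n$ and all distinct $l,m\in\mathbb Z_n\setminus\{i,j\}$.

We claim that $S\mapsto S\setminus\{a_j\}$ is an order isomorphism, hence a lattice isomorphism, from $K_{ij}$ onto the lattice of $\Sigma'$-closed subsets of $E'$. Its inverse will be the map that sends $S'$ to $S'\cup\{a_j\}$ if $a_i\in S'$ and to $S'$ otherwise. Both maps are monotone, and they are inverse to each other by the definition of $K_{ij}$; we have to see that they go where they should.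

Let $S\in K_{ij}$. If $b,a_i\in S$, then also $a_j\in S$, so all $x_s\in S$ by (ii); this is the second kind of rule. The first and third kinds are instances of (i) and (ii), and they do not mention $a_j$. So $S\setminus\{a_j\}$ is $\Sigma'$-closed.

Conversely, let $S'$ be $\Sigma'$-closed, with image $S$. Clearly $a_i\in S\iff a_j\in S$. If $b\in S$ and $S$ contains $a_i$ or $a_j$, then $b,a_i\in S'$, so all $x_s\in S$, and (i), (ii) hold because their conclusions do. If $b\notin S$, they hold vacuously. If $a_i,a_j\notin S$, then $S=S'$, only the instances of (i) and (ii) with indices outside $\{i,j\}$ can have their premises satisfied, and these are rules of the first and third kinds. So $S\in K_{ij}$.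

**Step 3. No cycle is left.** In the digraph of $\Sigma'$ the points $b$ and $a_l$ have no outgoing edges, so a directed cycle would consist of points $x_l$. The edges among these are $x_l\to x_{l+1}$ with $l\ne i,j$. A cycle would have to go all the way around $\mathbb Z_n$, but $x_i\to x_{i+1}$ is missing. So Lemma 7 applies and $K_{ij}$ embeds into a finite product of members of $\mathcal S$. The last assertion follows from Proposition 6 and the closure of quasivarieties under products and sublattices. $\square$

**Proof of Theorem A.** Let $k\ge1$ and $n=2^k+1$. The lattice $L_n$ is finite, atomistic and join-semidistributive, it is not in $\mathbf Q(\mathcal{BI}_{\rm f})$ by Proposition 5, and all its $k$-generated sublattices are in $\mathbf Q(\mathcal{BI}_{\rm f})$ by Proposition 8. Now suppose $\mathbf Q(\mathcal{BI}_{\rm f})$ were axiomatized by a finite set $\Sigma_0$ of quasi-identities, each with at most $k$ variables. Any assignment of the variables of some $\sigma\in\Sigma_0$ in $L_n$ takes its values in a $k$-generated sublattice $K$, and $K\in\mathbf Q(\mathcal{BI}_{\rm f})$ satisfies $\sigma$. Hence $L_n$ satisfies $\Sigma_0$, so $L_n\in\mathbf Q(\mathcal{BI}_{\rm f})$,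 a contradiction. $\square$

## 7. $L_n$ satisfies exactly the laws shorter than its cycle

For Theorem B we compare the laws $\theta_m$ with one another and test all of them on $L_n$.

**Proposition 9.** If $2\le n\le m$, every lattice that satisfies $\theta_m$ satisfies $\theta_n$.

*Proof.* We pad a cycle of length $n$ to one of length $m$ by waiting at $p_0$. Let $p_r,a_r$ ($0\le r<n$) satisfy the premises of $\theta_n$, and put $p_r=p_0$, $a_r=p_0\wedge A$ for $n\le r<m$. Neither $A$ nor $B$ changes. For $n\le r<m$ we have, with indices now modulo $m$, $p_{r+1}=p_0$, so $p_r=p_0\le a_r\vee p_{r+1}$; also $p_r\wedge A=p_0\wedge A\le B$; and $a_r\vee B=B$ because $p_0\wedge A\le B$, so $p_r\wedge(a_r\vee B)\le B$. The conditions for $r<n$ are the old ones; for $r=n-1$ note that the next element is $p_0$, before and after. So the premises of $\theta_m$ hold, and $\theta_m$ gives $p_0\le B$. $\square$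

**Proposition 10.** $L_n$ satisfies $\theta_m$ if and only if $m<n$ (for $m,n\ge2$).

*Proof.* If $m\ge n$ and $L_n$ satisfied $\theta_m$, it would satisfy $\theta_n$ by Proposition 9, contrary to Proposition 5. Now let $2\le m<n$. Let closed sets $P_r,A_r$ ($r\in\mathbb Z_m$) satisfy the premises of $\theta_m$ in $L_n$, with $B=\bigcap_rP_r$ and $A=\bigvee_rA_r$, and suppose $P_0\not\subseteq B$. The plan is to show that the only way to violate the law is to walk around the whole cycle of $x$-points, and that each step of the walk uses up a different residue modulo $m$.

**Step 1. The points outside $B$ are $x$-points.** We show that each point $y\in P_r$ of the form $b$ or $a_l$ lies in $B$. If $y\in A$, then $y\in P_r\cap A\subseteq B$. If $y\notin A$, then $y\notin A_r$, and from $y\in A_r\vee P_{r+1}$ and (4d) we get $y\in P_{r+1}$. Iterating, $y$ is in all $P_s$, so $y\in B$. Since also $B\subseteq P_{r+1}$, it follows that $A_r\cup P_{r+1}$ and $A_r\cup B$ contain the same points among $b$ and the $a_l$.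

**Step 2. One step of the walk.** Let $x_l\in P_r\setminus B$. We show: either $x_l\in P_{r+1}\setminus B$, or $x_{l+1}\in P_{r+1}\setminus B$ and $a_l$ is the only $a$-point of $A_r\cup B$.

By the premises, $x_l\notin A$, $x_l\notin A_r\vee B$, and $x_l\in\varphi(A_r\cup P_{r+1})$. Suppose $x_l\notin P_{r+1}$. Then $x_l\notin A_r\cup P_{r+1}$, so $x_l$ was added by the closure. By (4a), $A_r\cup P_{r+1}$ contains $b$ and some $a$-point; by Step 1 so does $A_r\cup B$, with the same $a$-points. There are not two $a$-points, since otherwise $x_l\in A_r\vee B$ by (4c). So (4b) applies to $A_r\cup P_{r+1}$: its only $a$-point is $a_l$, because $x_l$ is the point added, and $x_{l+1}\in A_r\cup P_{r+1}$. If $x_{l+1}\in A_r\cup B$, then $b,a_l,x_{l+1}\in A_r\cup B$ and $x_l\in A_r\vee B$, a contradiction. So $x_{l+1}$ is neither in $A_r$ nor in $B$, and $x_{l+1}\in P_{r+1}\setminus B$.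

**Step 3. The walk and the count.** By Step 1, $P_0\setminus B$ contains some $x_{l_0}$. Iterating Step 2 gives $l_0,l_1,\dots\in\mathbb Z_n$ with $x_{l_t}\in P_t\setminus B$ (index of $P$ modulo $m$) and $l_{t+1}\in\{l_t,l_t+1\}$; and when $l_{t+1}=l_t+1$, then $a_{l_t}$ is the only $a$-point of $A_t\cup B$. If $l_t$ were constant for $m$ consecutive values of $t$, the point $x_{l_t}$ would be in all $P_r$, hence in $B$, which is false. So increments occur infinitely often, and since each increment adds $1$, every $l\in\mathbb Z_n$ equals $l_t$ for some increment time $t$. Assign to $l$ the residue of such a $t$ modulo $m$. This assignment is injective, because $A_t\cup B$ depends only on that residue and determines $l$ through its only $a$-point. So $n\le m$, a contradiction. $\square$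

**Proof of Theorem B(2).** The first sentence is Proposition 9. It shows that the quasivarieties $\mathbf{SD}_\vee\cap\mathrm{Mod}(\theta_n)$ decrease as $n$ grows. For $n\ge3$, $L_n$ is join-semidistributive and satisfies $\theta_{n-1}$ but not $\theta_n$, so the chain is strictly decreasing. By Proposition 4 and $\mathbf Q(\mathcal{BI}_{\rm f})\subseteq\mathbf{SD}_\vee$, all its terms contain $\mathbf Q(\mathcal{BI}_{\rm f})$. $\square$

## 8. Universal sentences and first-order sentences

**Proof of Theorem B(1).** Let $\mathcal S\subseteq\mathcal Q$ and let $\mathcal Q$ satisfy $\theta_n$ for infinitely many $n$. By Proposition 9, $\mathcal Q$ satisfies $\theta_n$ for all $n\ge2$. The two examples qualify by Propositions 4 and 6.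

**Step 1. No bounded number of variables.** Suppose $\mathcal Q$ is axiomatized by a set $\Sigma_0$ of universal sentences with at most $k\ge1$ variables each, and let $n=2^k+1$. By Proposition 8, every $k$-generated sublattice of $L_n$ is in $\mathbf Q(\mathcal S)\subseteq\mathcal Q$, so it satisfies $\Sigma_0$. A universal sentence in at most $k$ variables holds in $L_n$ once it holds in all $k$-generated sublattices, so $L_n$ satisfies $\Sigma_0$ and $L_n\in\mathcal Q$. But $\mathcal Q$ satisfies $\theta_n$ and $L_n$ does not (Proposition 5), a contradiction.

**Step 2. No first-order sentence.** A finite set of first-order sentences may be replaced by its conjunction, so suppose $\mathcal Q=\mathrm{Mod}(\psi)$ for one sentence $\psi$. Let $\Phi$ be the set of all quasi-identities true in $\mathcal Q$, including the lattice axioms as quasi-identities without premises. As $\mathcal Q$ is a quasivariety, $\mathcal Q=\mathrm{Mod}(\Phi)$, so $\psi$ follows from $\Phi$, and by the compactness theorem from a finite $\Phi_0\subseteq\Phi$. Then $\mathrm{Mod}(\Phi_0)\subseteq\mathrm{Mod}(\psi)=\mathcal Q\subseteq\mathrm{Mod}(\Phi_0)$, so $\Phi_0$ axiomatizes $\mathcal Q$.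 Being finite, $\Phi_0$ has a bounded number of variables, which contradicts Step 1. $\square$

## 9. Continuum many quasivarieties below $\mathbf{SD}_\vee$

**Proof of Theorem B(3).** For $N\subseteq\{2,3,\dots\}$ let $\mathcal Q_N$ be the quasivariety generated by $\mathcal{BI}_{\rm f}\cup\{L_m:m\in N\}$. All generators are join-semidistributive, so $\mathbf Q(\mathcal{BI}_{\rm f})\subseteq\mathcal Q_N\subseteq\mathbf{SD}_\vee$. We show that $L_n\notin\mathcal Q_N$ whenever $n\ge2$ and $n\notin N$. Since $L_n\in\mathcal Q_N$ for $n\in N$, the set $N$ is then determined by $\mathcal Q_N$, and we get $2^{\aleph_0}$ quasivarieties. (There are no more, as there are only countably many quasi-identities up to renaming of variables.)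

Let $n\notin N$ and suppose $L_n\in\mathcal Q_N$.

**Step 1. A homomorphism that is not too degenerate.** There are a generator $M\in\mathcal{BI}_{\rm f}\cup\{L_m:m\in N\}$ and a homomorphism $g:L_n\to M$ with $g(\varnothing)\ne g(\{x_0\})$. To see this, take a variable $z_S$ for each $S\in L_n$ and consider the quasi-identity whose premises are all equations $z_S\vee z_T=z_{S\vee T}$ and $z_S\wedge z_T=z_{S\cap T}$, and whose conclusion is $z_\varnothing=z_{\{x_0\}}$. An assignment in $M$ satisfying the premises is the same as a homomorphism $L_n\to M$. If there were no $g$ as stated, the quasi-identity would hold in all generators, hence in $L_n\in\mathcal Q_N$; but the identity map of $L_n$ shows that it fails there.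

**Step 2. $g$ is injective.** Let $\equiv$ be the kernel of $g$, a congruence. If it is not trivial, there are $S\subsetneq T$ with $S\equiv T$ (from $S\equiv T$, $S\neq T$, pass to $S\cap T\equiv S\equiv T$, where $S\cap T$ differs from $S$ or from $T$). Choosing $y\in T\setminus S$ and meeting with $\{y\}$ gives $\varnothing\equiv\{y\}$.

- If $y=b$: join with $\{a_0,x_1\}$, which is closed, to get $\{a_0,x_1\}\equiv\varphi(\{b,a_0,x_1\})$. The right side contains $x_0$ and the left side does not, so meeting with $\{x_0\}$ gives $\varnothing\equiv\{x_0\}$.
- If $y=a_l$: join with the closed set $\{b,x_{l+1}\}$ and then meet with $\{x_l\}$. This gives $\varnothing\equiv\{x_l\}$.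
- If $y=x_{l+1}$: join with the closed set $\{b,a_l\}$, which does not contain $x_l$, and then meet with $\{x_l\}$. This gives $\varnothing\equiv\{x_l\}$.

The last item lets us pass from $x_{l+1}$ to $x_l$, so going around the cycle we obtain $\varnothing\equiv\{x_0\}$ in all cases. This contradicts $g(\varnothing)\ne g(\{x_0\})$. So $L_n$ embeds into $M$.

**Step 3. No generator can contain $L_n$.** We go through the possibilities for $M$; the case $M=L_n$ does not occur, as $n\notin N$.

- $M\in\mathcal{BI}_{\rm f}$ is impossible, since $M$, and hence each of its sublattices, satisfies $\theta_n$ (Proposition 4), while $L_n$ does not.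
- $M=L_m$ with $m>n$ is impossible, since $L_m$ satisfies $\theta_n$ by Proposition 10.
- $M=L_m$ with $m<n$ is impossible by counting points. Put $Z=g(\varnothing)$. The images of the $2n+1$ atoms of $L_n$ are closed subsets of $E_m$ that properly contain $Z$, and any two of them intersect in $g(\varnothing)=Z$. Removing $Z$ from each leaves $2n+1$ pairwise disjoint nonempty subsets of $E_m\setminus Z$, although $|E_m|=2m+1<2n+1$.

So $L_n\notin\mathcal Q_N$. $\square$
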